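\title{Partitioning 3-connected claw-free graphs into 4-vertex paths}

\begin{abstract}
We prove that every 3-connected claw-free graph on $n$ vertices contains $\lfloor n/4\rfloor$ vertex-disjoint paths on four vertices. Equivalently, a maximum induced packing of 3-vertex paths in the line graph of such a graph has $\lfloor n/4\rfloor$ components. For $n\equiv 0 \pmod 4$ this proves a conjecture posed by Kelmans. The proof fixes a root vertex, peels the graph away from it one clique at a time, and controls modulo $4$ the number of boundary vertices that each remaining piece absorbs. Examples show that 3-connectedness cannot be weakened to 2-connectedness and that claw-freeness cannot be dropped.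
\end{abstract}

\section{The problem and the results}

All graphs are finite and undirected, without loops or parallel edges, and $v(G)$ is the number of vertices of $G$. The \emph{line graph} $L(G)$ has the edges of $G$ as its vertices, two of them being adjacent when they share an end. A \emph{claw} is the graph $K_{1,3}$, and a graph is \emph{claw-free} if no induced subgraph of it is a claw; equivalently, among any three neighbors of a vertex some two are adjacent. A graph is \emph{$k$-connected} if it has more than $k$ vertices and remains connected after the deletion of any set of fewer than $k$ vertices.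

Let $\Lambda$ be the path on three vertices. A \emph{$\Lambda$-packing} of a graph $H$ is a subgraph $P$ of $H$ all of whose components are isomorphic to $\Lambda$, and $\lambda(P)$ is its number of components. The packing is \emph{induced} if $P$ is an induced subgraph of $H$, and an induced $\Lambda$-packing is \emph{maximum} if $\lambda(P)$ is largest among all induced $\Lambda$-packings of $H$. Kelmans \cite{Kelmans} posed the following conjecture.

\begin{quote}
\emph{If $G$ is a 3-connected claw-free graph with $v(G)\equiv 0 \pmod 4$ and $P$ is a maximum induced $\Lambda$-packing in $L(G)$, then $\lambda(P)=v(G)/4$.}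
\end{quote}

We prove the conjecture, for every residue of $v(G)$.

\begin{theorem}\label{thm:line}
If $G$ is a 3-connected claw-free graph and $P$ is a maximum induced $\Lambda$-packing of $L(G)$, then $\lambda(P)=\lfloor v(G)/4\rfloor$.
\end{theorem}

The line graph can be removed from the statement. Let $P_4$ be the path on four vertices; copies of $P_4$ in $G$ are subgraphs and need not be induced.

\begin{lemma}\label{lem:translate}
For every graph $G$ and every maximum induced $\Lambda$-packing $P$ of $L(G)$, the number $\lambda(P)$ is the largest number of pairwise vertex-disjoint copies of $P_4$ in $G$. In particular $\lambda(P)\le\lfloor v(G)/4\rfloor$.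
\end{lemma}

\begin{proof}
A component of an induced $\Lambda$-packing of $L(G)$ consists of edges $e_1,e_2,e_3$ of $G$ such that $e_1$ and $e_3$ are disjoint and $e_2$ meets both. These edges form a $P_4$ in $G$. No edge of $L(G)$ joins two components of the packing, so the copies of $P_4$ are vertex-disjoint. Conversely, the edges of vertex-disjoint copies of $P_4$ induce a $\Lambda$-packing of $L(G)$: in one copy the first and third edges are disjoint, and edges of different copies are disjoint.
\end{proof}

So the conjecture asks whether the counting bound is attained, that is, whether $V(G)$ splits into 4-vertex paths. It does when $G$ has a Hamiltonian path, which one cuts into pieces of four vertices. The crude obstruction is a small set whose deletion leaves many small components, as in $K_{3,9}$, where three vertices leave nine. The hypotheses exclude this. If $G$ is claw-free, a vertex of a set $Z$ has neighbors in at most two components of $G-Z$; if $G$ is also 3-connected and $G-Z$ is disconnected, each component has at least three neighbors in $Z$, so there are at most $2|Z|/3$ components. What remains is an arithmetic difficulty. A piece $D$ of the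 graph can be covered by 4-vertex paths only together with a number of outside vertices congruent to $-|D|$ modulo $4$. That number may have to be $0$, $1$, $2$ or $3$, and 3-connectedness offers three neighbors to draw on. This suggests that the conjecture holds with nothing to spare, and Section~\ref{sec:sharp} confirms it: the statement fails for a 2-connected claw-free graph.

The proof uses 3-connectedness only towards one vertex, and it gives the following rooted statement. A set is \emph{spanned} by a path if it is the vertex set of that path.

\begin{theorem}\label{thm:rooted}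
Let $G$ be a claw-free graph with $n$ vertices, and let $y$ be a vertex such that
\begin{itemize}
\item[$(*)$] $G-Z$ is connected for every $Z\subseteq V(G)\setminus\{y\}$ with $|Z|\le 2$.
\end{itemize}
Then $V(G)$ can be partitioned into $\lfloor n/4\rfloor$ sets each spanned by a $P_4$ of $G$ and, if $4\nmid n$, one further set spanned by a path on $n \bmod 4$ vertices.
\end{theorem}

In a 3-connected graph every vertex $y$ satisfies $(*)$. Hence Theorem~\ref{thm:line} follows from Theorem~\ref{thm:rooted} and Lemma~\ref{lem:translate}.

Sections~\ref{sec:root} and~\ref{sec:pods} reduce Theorem~\ref{thm:rooted} to a statement about pieces of $G$ called pods (Proposition~\ref{prop:main}), and Sections~\ref{sec:structure}--\ref{sec:induction} prove that statement by induction.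

\medskip
\noindent\textbf{Notation.} We write $u\sim v$ when $u$ and $v$ are adjacent. The neighborhood of $v$ is $N(v)$, and $N[v]=N(v)\cup\{v\}$, $N_A(v)=N(v)\cap A$. For $D\subseteq V(G)$, the \emph{boundary} $N(D)$ is the set of vertices outside $D$ with a neighbor in $D$. By $\{c;p,q,t\}$ we denote a possible claw with center $c$. All congruences and residues are modulo $4$. From now until Section~\ref{sec:sharp}, $G$ and $y$ are as in Theorem~\ref{thm:rooted}; we call $y$ the \emph{root}.

\section{Two consequences of claw-freeness}\label{sec:root}

The first lemma lets us forget paths and work with connected sets.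

\begin{lemma}\label{lem:four}
If $|A|=4$ and $G[A]$ is connected, then $A$ is spanned by a $P_4$.
\end{lemma}

\begin{proof}
A spanning tree of $G[A]$ is a $P_4$ or a $K_{1,3}$. In the second case let $c$ be the center and $p,q,t$ the leaves. Two leaves are adjacent, say $p\sim q$, and $t\,c\,p\,q$ is a path.
\end{proof}

The second lemma says that whatever is left uncovered near the root takes care of itself.

\begin{lemma}\label{lem:ham}
If $y\in X\subseteq N[y]$, then $G[X]$ has a Hamiltonian path.
\end{lemma}

\begin{proof}
Partition $X\setminus\{y\}$ into the smallest possible number of sets spanned by paths, a single vertex counting as a path. Pick one end of each path. The chosen ends are pairwise non-adjacent, since otherwise two paths could be merged. They are neighbors of $y$, so there are at most two of them. Since $y$ is adjacent to every vertex of $X\setminus\{y\}$, these at most two paths and $y$ join into one path.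
\end{proof}

It therefore suffices to cover every component $D$ of $G-N[y]$ by connected 4-sets, using any vertices of $N(D)$ that we like, provided that different components do not compete for boundary vertices. To do this by induction we need a class of sets that contains these components and reproduces itself when a part of $D$ is removed.

\section{Pods and feasible sets}\label{sec:pods}

\begin{definition}
A \emph{pod} is a nonempty set $D\subseteq V(G)$ such that $G[D]$ is connected, $y\notin D\cup N(D)$, and $N_D(w)$ is a clique for every $w\in N(D)$.
\end{definition}

\begin{lemma}\label{lem:pods}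
\textup{(a)} Every pod $D$ has $|N(D)|\ge 3$.
\textup{(b)} The components of $G-N[y]$ are pods, and their boundaries are pairwise disjoint subsets of $N(y)$.
\end{lemma}

\begin{proof}
(a) The set $Z=N(D)$ does not contain $y$, and $G-Z$ has no path from $D$ to $y$. By $(*)$, $|Z|\ge3$.

(b) Let $D$ be such a component. Then $N(D)\subseteq N[y]$, and $y\notin N(D)$ because all neighbors of $y$ lie in $N[y]$. If $w\in N(y)$ had non-adjacent neighbors $p,q$ outside $N[y]$, then $\{w;y,p,q\}$ would be a claw. So the neighbors of $w$ outside $N[y]$ form a clique, and they lie in a single component.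
\end{proof}

Part (a) is the only place where $(*)$ is used.

Let $D$ be a pod. Let $G_D$ be the graph on $D\cup N(D)$ whose edges are the edges of $G$ between these vertices \emph{with at least one end in $D$}. A set is \emph{$D$-connected} if it induces a connected subgraph of $G_D$, and a \emph{$D$-tile} is a $D$-connected set of size $4$. Edges inside $N(D)$ are discarded so that two boundary vertices with the same neighbors in $D$ become interchangeable; this symmetry is used in Lemma~\ref{lem:twin}.

A pod met during the induction need not be covered completely by tiles of its own. It may pass a small connected remainder back toward the root, through one boundary vertex. So we fix a vertex $a\in N(D)$, the \emph{anchor}, and put $U=N(D)\setminus\{a\}$. By Lemma~\ref{lem:pods}, $|U|\ge2$.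

\begin{definition}\label{def:feasible}
A set $S\subseteq U$ is \emph{feasible for $(D,a)$} if $D\cup S\cup\{a\}$ has a partition into $D$-tiles and one set $R$ with $a\in R$ and $|R|\le 4$, the \emph{remainder}, such that either $R$ is $D$-connected or $R$ is \emph{exceptional}, which means that $R=\{a,o\}$ where
\begin{itemize}
\item[(E1)] $o\in S$ and $N_D(o)\ne N_D(a)$, and
\item[(E2)] $o\sim w$ for every $w\in N(D)$ with $N_D(w)=N_D(a)$; in particular $o\sim a$.
\end{itemize}
Such a partition is a \emph{witness} for $S$.
\end{definition}

The size of the remainder depends only on $|S|$: it is the number $r(S)\in\{1,2,3,4\}$ with $r(S)\equiv |D|+|S|+1$. A feasible set $S$ is \emph{neutral} if $r(S)\in\{1,4\}$. In that case the remainder is not exceptional, and $D\cup S$ (if $r(S)=1$) or $D\cup S\cup\{a\}$ (if $r(S)=4$) is partitioned into $D$-tiles. Exceptional remainders are needed in one subcase only, and Example~\ref{ex:exceptional} shows how they arise; they play no part in the next three examples.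

\begin{example}\label{ex:point}
Let $D=\{x\}$ and $N(D)=\{a,o,o'\}$. Every $S\subseteq\{o,o'\}$ is feasible, with $R=\{a,x\}\cup S$. So $r(S)$ takes the three values $2,3,4$, and not the value $1$. Three values suffice for our purpose, since any three of $1,2,3,4$ include $1$ or $4$.
\end{example}

\begin{example}\label{ex:triangle}
Let $D=\{k,p,q\}$ be a triangle with $N(D)=\{a,u,v\}$, the edges between $D$ and $N(D)$ being $ak$, $up$, $vq$. Remove $N_D(a)=\{k\}$. What is left is the pod $D_1=\{p,q\}$ with boundary $\{k,u,v\}$, which we anchor at $k$. For $(D_1,k)$, the set $\emptyset$ has remainder $\{k,p,q\}$, the set $\{u\}$ has remainder $\{k,p,q,u\}$, and the set $\{u,v\}$ has remainder $\{k\}$ and the tile $\{u,p,q,v\}$. Each witness lifts to $(D,a)$: a remainder of size at most $3$ is joined to $a$, and a remainder of size $4$ becomes a tile. Thus $\emptyset,\{u\},\{u,v\}$ are feasible for $(D,a)$, with $r=4,1,2$.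
\end{example}

This is the induction step in its simplest form. The difficulty appears when several smaller pods pass back remainders at the same time.

\begin{example}\label{ex:two}
Let $D$ consist of two triangles $k_ip_iq_i$ ($i=1,2$) and the edge $k_1k_2$. Let $N(D)=\{a,u_1,v_1,u_2,v_2\}$, the edges between $D$ and $N(D)$ being $ak_i$, $u_ip_i$, $v_iq_i$. Removing $N_D(a)=\{k_1,k_2\}$ leaves two pods $D_i=\{p_i,q_i\}$ as in Example~\ref{ex:triangle}. The empty set is feasible for each $(D_i,k_i)$, with remainder of size $3$, but it is not feasible for $(D,a)$. Indeed $r(\emptyset)=3$; by symmetry the remainder is $\{a,k_1,k_2\}$ or $\{a,k_1,p_1\}$; and the other four vertices are disconnected in both cases. Suppose we want to decide freely, and independently for $i=1,2$, whether $u_i$ is used. Then we must include or exclude $u_i$ \emph{while avoiding remainder size $3$}. This is possible: $\{u_i\}$ and $\{v_i\}$ both give size $4$, and the two remainders become tiles.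
\end{example}

So the statement to be proved by induction must vary $|S\cap M|$ for one set $M$ while keeping $|S\cap M'|$ away from a forbidden residue for a larger set $M'$. In Example~\ref{ex:two}, $M=\{u_i\}$ and $M'=\{u_i,v_i\}$. Since a boundary is shared out among the smaller pods, $M$ and $M'$ must be allowed to be arbitrary.

\begin{proposition}\label{prop:main}
Let $D$ be a pod, $a\in N(D)$ and $U=N(D)\setminus\{a\}$. Let $\emptyset\ne M\subseteq M'\subseteq U$ with $|M'|\ge2$, and let $s$ be an integer. Then there are sets $S,S'$ feasible for $(D,a)$ with
\[
|S\cap M|\not\equiv|S'\cap M|,\qquad |S\cap M'|\not\equiv s,\qquad |S'\cap M'|\not\equiv s .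
\]
\end{proposition}

We use the proposition mostly through the following consequences.

\begin{lemma}\label{lem:conseq}
Suppose that the statement of Proposition~\ref{prop:main} holds for $(D,a)$.
\begin{itemize}
\item[(a)] If $M\subseteq U$ and $|M|\ge2$, the numbers $|S\cap M|$ with $S$ feasible represent at least three residues.
\item[(b)] There is a neutral feasible set, and there is a feasible set $S$ with $r(S)\in\{1,2\}$.
\item[(c)] If $\emptyset\neq A\subseteq U$ and $c\in\{1,2,3,4\}$, there are feasible sets $S^0,S^1$ with $r(S^0)\ne c$, $r(S^1)\neq c$ and $|S^0\cap A|\not\equiv|S^1\cap A|$. If $A=\{g\}$, one of the two sets does not contain $g$.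
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\Sigma$ be the set of residues represented. The proposition with $M'=M$ says that $|\Sigma\setminus\{s\}|\ge2$ for every residue $s$. Choosing $s\in\Sigma$ gives $|\Sigma|\ge3$.

(b) By (a) with $M=U$, which is allowed since $|U|\ge2$, the function $r$ misses at most one of the values $1,2,3,4$ on feasible sets.

(c) Apply the proposition with $M=A$, $M'=U$ and $s=c-|D|-1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rooted} from Proposition~\ref{prop:main}]
Let $D_1,\dots,D_m$ ($m\ge0$) be the components of $G-N[y]$. They are pods by Lemma~\ref{lem:pods}(b). For each $j$ choose any anchor $k_j\in N(D_j)$ and, by Lemma~\ref{lem:conseq}(b), a neutral feasible set $S_j$ for $(D_j,k_j)$. Then $D_j\cup S_j$ or $D_j\cup S_j\cup\{k_j\}$ is partitioned into $D_j$-tiles. A tile induces a connected subgraph of $G$, so it is spanned by a $P_4$ by Lemma~\ref{lem:four}. Tiles for different $j$ are disjoint because the boundaries $N(D_j)$ are disjoint subsets of $N(y)$. The set $X$ of vertices in no tile satisfies $y\in X\subseteq N[y]$ and $|X|\equiv n$. Take a Hamiltonian path of $G[X]$ from Lemma~\ref{lem:ham} and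 cut it into consecutive copies of $P_4$ and, if $4\nmid n$, one last path on $n\bmod 4$ vertices.
\end{proof}

We prove Proposition~\ref{prop:main} by induction on $|D|$. Throughout Sections~\ref{sec:structure}--\ref{sec:induction}, $D$ is a pod, $W=N(D)$, $a\in W$, $U=W\setminus\{a\}$, and the proposition is assumed for all pods with fewer than $|D|$ vertices.

\section{Removing the clique of the anchor}\label{sec:structure}

Let $K=N_D(a)$, a nonempty clique. Let $D_1,\dots,D_m$ ($m\ge0$) be the components of $G[D\setminus K]$, called the \emph{children}, and let $W_j=N(D_j)$. Put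
\[
K_0=K\setminus\textstyle\bigcup_jW_j,\qquad O=\{u\in U: N_D(u)\subseteq K\}.
\]
The elements of $O$ are the \emph{outer vertices}. See Figure~\ref{fig:pod}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[dashed,rounded corners] (1.1,-2.2) rectangle (5.5,2.4);
\draw[rounded corners] (1.55,-1.75) rectangle (2.45,1.95);
\foreach \h in {1.5,0.7,-0.1,-1.3} \draw (0,0.1)--(2,\h);
\draw (2,1.5)--(4.2,1.1)--(2,0.7);
\draw (4.2,1.1)--(6.4,1.1);
\draw (2,-1.3)--(4.2,-1.3);
\draw (6.4,-0.9)--(4.2,-1.3)--(6.4,-1.7);
\draw (2,-0.1)--(6.4,-0.1);
\draw[fill=white] (4.2,1.1) ellipse (0.9 and 0.55);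
\draw[fill=white] (4.2,-1.3) ellipse (0.9 and 0.55);
\node at (4.2,1.1) {$D_1$};
\node at (4.2,-1.3) {$D_2$};
\foreach \p in {(0,0.1),(2,1.5),(2,0.7),(2,-0.1),(2,-1.3),(6.4,1.1),(6.4,-0.1),(6.4,-0.9),(6.4,-1.7)} \fill \p circle (2pt);
\node[left] at (0,0.1) {$a$};
\node[above] at (2,1.5) {$k_1$};
\node[above] at (2,0.7) {$\kappa$};
\node[above] at (2,-0.1) {$x$};
\node[below] at (2,-1.3) {$k_2$};
\node[right] at (6.4,1.1) {$u_1$};
\node[right] at (6.4,-0.1) {$o$};
\node[right] at (6.4,-0.9) {$u_2$};
\node[right] at (6.4,-1.7) {$u_2'$};
\node at (2,2.17) {$K$};
\node at (5.2,2.1) {$D$};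
\end{tikzpicture}
\caption{A pod $D$ (dashed) with anchor $a$. Removing the clique $K=N_D(a)$, whose edges are not drawn, leaves the children $D_1,D_2$ with disjoint boundaries $W_1=\{k_1,\kappa,u_1\}$ and $W_2=\{k_2,u_2,u_2'\}$. The vertex $x$ has no neighbor in a child, so $K_0=\{x\}$; the vertex $o$ has neighbors in $D$ only inside $K$, so $O=\{o\}$.}\label{fig:pod}
\end{figure}

\begin{lemma}\label{lem:children}
Each $D_j$ is a pod with $|D_j|<|D|$. The sets $W_j$ are pairwise disjoint, are contained in $K\cup U$, and each of them meets $K$. The set $U$ is the disjoint union of $O$ and the sets $W_j\cap U$.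
\end{lemma}

\begin{proof}
A vertex of $W_j$ lies either in $D$, and then in $K$ because $D_j$ is a component of $G[D\setminus K]$, or in $W$, and then in $U$ because $a$ has no neighbor in $D\setminus K$. Next, $N_{D\setminus K}(w)$ is a clique for every $w\in K\cup U$. For $w\in U$ this holds because $D$ is a pod. For $w\in K$, two non-adjacent vertices $p,q\in N_{D\setminus K}(w)$ would give the claw $\{w;a,p,q\}$. Consequently no vertex has neighbors in two children, so the $W_j$ are disjoint, and $N_{D_j}(w)$ is a clique for $w\in W_j$. As $y\notin D\cup W\supseteq D_j\cup W_j$, each $D_j$ is a pod. It is a proper subset of the connected set $D$, so some vertex of $D\setminus D_j$ has a neighbor in $D_j$, and that vertex lies in $W_j\cap K$. Finally, a vertex of $U$ lies outside $O$ exactly when it has a neighbor in some child.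
\end{proof}

Each child needs an anchor in $K$, so that its remainder arrives at the clique $K$. The choice matters because of the outer vertices. An outer vertex belongs to no $W_j$, so the induction hypothesis does not cover it, and we must attach it by hand to a neighbor in $K$. That neighbor has to be available, which is certain only for a vertex of $K_0$ or an anchor. The next lemma says where the neighbors of an outer vertex can be.

\begin{lemma}\label{lem:outer}
Let $o\in O$ and $\kappa\in K\cap W_j$ with $o\sim\kappa$.
\begin{itemize}
\item[(a)] Every $x\in K$ with $x\not\sim o$ lies in $W_j$ and satisfies $N_{D_j}(\kappa)\subseteq N_{D_j}(x)$.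
\item[(b)] $o\sim w$ for every $w\in W\setminus\{o\}$ with $N_D(w)=K$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $d$ be any element of the nonempty set $N_{D_j}(\kappa)$. Then $d\not\sim o$ because $d\in D\setminus K$. In (a), $x\ne\kappa$ and $x\sim\kappa$; since $\{\kappa;o,x,d\}$ is not a claw, $x\sim d$. In (b), $w\sim\kappa$ and $w\not\sim d$; since $\{\kappa;o,w,d\}$ is not a claw, $o\sim w$.
\end{proof}

By (a), an outer vertex that misses a vertex of $K\cap W_j$ is adjacent in $K\cap W_j$ only to vertices with smaller or equal neighborhoods in $D_j$. So we choose $k_j\in K\cap W_j$ such that $N_{D_j}(k_j)$ is \emph{minimal under inclusion} among the sets $N_{D_j}(x)$, $x\in K\cap W_j$. Put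
\[
U_j=W_j\setminus\{k_j\},\qquad T_j=\{x\in K\cap W_j: N_{D_j}(x)=N_{D_j}(k_j)\}.
\]
The elements of $T_j$ are the \emph{twins} of $k_j$, and $k_j\in T_j$. Note that $U_j\cap U=W_j\cap U$. By induction, Proposition~\ref{prop:main} and Lemma~\ref{lem:conseq} apply to every $(D_j,k_j)$.

\begin{lemma}\label{lem:attach}
Let $o\in O$.
\begin{itemize}
\item[(a)] If $K_0\ne\emptyset$, then $o$ has a neighbor in $K_0$.
\item[(b)] If $K_0=\emptyset$, then for each $j$ either $o\sim k_j$ or $\emptyset\neq N_K(o)\subseteq T_j$.
\end{itemize}
\end{lemma}

\begin{proof}
Since $o\in N(D)$, the set $N_K(o)=N_D(o)$ is nonempty. Let $\kappa$ be any element of it.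

(a) If $\kappa\notin K_0$, then $\kappa\in W_j$ for some $j$. The vertices of $K_0$ lie outside $W_j$, so by Lemma~\ref{lem:outer}(a) they are all adjacent to $o$.

(b) Suppose $o\not\sim k_j$. As $K_0=\emptyset$, we have $\kappa\in W_i$ for some $i$. Lemma~\ref{lem:outer}(a) with $x=k_j$ gives $k_j\in W_i$, hence $i=j$, and $N_{D_j}(\kappa)\subseteq N_{D_j}(k_j)$. By minimality these sets are equal, so $\kappa\in T_j$.
\end{proof}

\section{Layouts}\label{sec:layouts}

We now assemble witnesses for the children into a witness for $D$. A \emph{fragment} is a $D$-connected set of at most three vertices that meets $K$. A \emph{layout} of a set $S\subseteq U$ is a partition of $D\cup S$ into $D$-tiles and fragments. Two operations are available.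
\begin{itemize}
\item \emph{Merging.} Any union of fragments, with or without $a$, is $D$-connected, because $K\cup\{a\}$ is a clique of $G_D$.
\item \emph{Attaching.} Let $F$ be a fragment in a layout of $S$ and let $o\in O\setminus S$ have a neighbor in $F\cap K$. Then $F\cup\{o\}$ is a fragment or a $D$-tile, so replacing $F$ by it gives a layout of $S\cup\{o\}$.
\end{itemize}
A layout is \emph{tame} if it has no fragment of size $3$, or exactly one fragment of size $3$ and none of size $2$. In particular, a layout in which at most one fragment is not a singleton is tame.

\begin{lemma}\label{lem:group}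
If $S\subseteq U$ has a tame layout, then $S$ is feasible for $(D,a)$.
\end{lemma}

\begin{proof}
Merge fragments of size $2$ in pairs into tiles until at most one is left. Now there are $t\geq 0$ singleton fragments and at most one fragment $F$ of size $c\in\{2,3\}$. If $F$ exists and $t<4-c$, let $R$ be the union of $\{a\}$, $F$ and all singletons; then $|R|=1+c+t\le4$. If $F$ exists and $t\ge4-c$, merge $F$ with $4-c$ singletons into a tile. When only singletons remain, merge them in fours and let $R$ consist of $a$ and the at most three that are left. In all cases $R$ is $D$-connected, $a\in R$ and $|R|\le4$.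
\end{proof}

Example~\ref{ex:two} shows that a layout with two fragments of size $3$ need not give a feasible set.

A \emph{selection} consists of a set $S_j\subseteq U_j$ feasible for $(D_j,k_j)$, together with a witness, for each $j=1,\dots,m$. We write $R_j$ for the remainder of the $j$-th witness, so $k_j\in R_j$, and $r_j=|R_j|$. Put
\[
S_0=\textstyle\bigcup_j(S_j\cap U)\subseteq U\setminus O .
\]
Let $\mathcal L$ be the family consisting of all parts of all the witnesses and of the singletons $\{x\}$ with $x\in K_0\cup\bigcup_j\bigl((K\cap U_j)\setminus S_j\bigr)$.

\begin{lemma}\label{lem:assemble}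
The family $\mathcal L$ is a layout of $S_0$. Its fragments are the sets $R_j$ with $r_j\le3$ and the singletons listed above.
\end{lemma}

\begin{proof}
The sets $D_j\cup S_j\cup\{k_j\}$ are pairwise disjoint by Lemma~\ref{lem:children}. Their union contains $D\setminus K$ and $S_0$, is contained in $D\cup S_0$, and misses exactly the listed vertices of $K$. So $\mathcal L$ is a partition of $D\cup S_0$. Since $G_{D_j}$ is a subgraph of $G_D$, every $D_j$-connected set is $D$-connected. If $R_j=\{k_j,o_j\}$ is exceptional, then $o_j\sim k_j$ and $k_j\in D$, so $R_j$ is $D$-connected as well. Each $R_j$ meets $K$ in $k_j$; it is a fragment if $r_j\le 3$ and a $D$-tile if $r_j=4$.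
\end{proof}

An exceptional remainder thus becomes an ordinary fragment one level up. A neutral $S_j$ contributes only tiles and singletons. With Lemma~\ref{lem:group} this gives the following.

\begin{lemma}\label{lem:noouter}
The set $S_0$ is feasible for $(D,a)$ if at most one $S_j$ is not neutral, and also if no $r_j$ equals $3$.
\end{lemma}

By Lemma~\ref{lem:attach}(b), an outer vertex may be adjacent to a twin of $k_j$ and not to $k_j$, and that twin may lie inside a tile. The twin can be freed by symmetry.

\begin{lemma}\label{lem:twin}
Let $\pi$ be a permutation of $T_j$, extended by the identity to all other vertices. Then $\pi(\mathcal L)=\{\pi(A):A\in\mathcal L\}$ is a layout of $S_0$. It contains $\pi(R_j)\ni\pi(k_j)$, and $\pi$ maps the fragments of $\mathcal L$ to the fragments of $\pi(\mathcal L)$, preserving sizes.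
\end{lemma}

\begin{proof}
Since $T_j\subseteq K$, the map $\pi$ permutes $D\cup S_0$ and maps $K$ onto $K$. So $\pi(\mathcal L)$ is a partition of $D\cup S_0$ into sets of the same sizes, and sets that meet $K$ are mapped to sets that meet $K$. It remains to see that each $\pi(A)$ is $D$-connected. This is immediate for singletons. The parts of the witnesses for indices $i\ne j$ are disjoint from $W_j$, so they are fixed. The map $\pi$ is an automorphism of $G_{D_j}$, because the elements of $T_j$ have the same neighbors in $D_j$ and $G_{D_j}$ has no edges inside $W_j$. Hence $D_j$-connected sets go to $D_j$-connected sets. Finally let $R_j=\{k_j,o_j\}$ be exceptional. By (E1), $o_j\notin T_j$, so $\pi(R_j)=\{\pi(k_j),o_j\}$. By (E2), $o_j\sim\pi(k_j)$, and $\pi(k_j)\in D$.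
\end{proof}

The last step of this proof is the reason for the form of (E1) and (E2).

\section{Outer vertices}\label{sec:outer}

To include or exclude an outer vertex $o$ independently of a choice made in a child, the child must avoid one remainder size. If $K_0\ne\emptyset$, then $o$ forms a fragment of size $2$ with a vertex of $K_0$, and the child must not return a fragment of size $3$. If $K_0=\emptyset$, then $o$ is attached to the remainder of the child, which must not be full already. So let $c^*=3$ if $K_0\ne\emptyset$ and $c^*=4$ if $K_0=\emptyset$. The numbering of the children is arbitrary, so index $1$ below may be any index.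

\begin{lemma}\label{lem:oneouter}
Let $o\in O$ and $m\ge1$. For a selection with $r_1\ne c^*$ and $S_j$ neutral for all $j\ne1$, both $S_0$ and $S_0\cup\{o\}$ are feasible.
\end{lemma}

\begin{proof}
The set $S_0$ is feasible by Lemma~\ref{lem:noouter}. If $K_0\ne\emptyset$, attach $o$ to a singleton $\{x\}$ of $\mathcal L$ with $x\in K_0$, using Lemma~\ref{lem:attach}(a). Since $r_1\ne3$, no fragment has size $3$. If $K_0=\emptyset$, then $r_1\le3$ and $R_1$ is a fragment. By Lemma~\ref{lem:attach}(b), $o$ has a neighbor $\kappa\in T_1$, possibly $\kappa=k_1$. Let $\pi$ exchange $k_1$ and $\kappa$, and attach $o$ to the fragment $\pi(R_1)\ni\kappa$ of $\pi(\mathcal L)$. All other fragments are singletons. In both cases we obtain a tame layout of $S_0\cup\{o\}$, and Lemma~\ref{lem:group} applies.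
\end{proof}

Two outer vertices are harder when they have no common neighbor in $K$ and $K_0=\emptyset$. This is where exceptional remainders come from.

\begin{example}\label{ex:exceptional}
Let $D=\{\kappa,\kappa',d\}$ be a triangle with $N(D)=\{a,o,o',u\}$, the edges between $D$ and $N(D)$ being $a\kappa$, $a\kappa'$, $o\kappa$, $o'\kappa'$, $ud$. Here $K=\{\kappa,\kappa'\}$ and $O=\{o,o'\}$. Let $S=\{o,o'\}$, so $r(S)=2$. A $D$-connected remainder is $\{a,\kappa\}$ or $\{a,\kappa'\}$, and it leaves $o$ or $o'$ without a neighbor in $G_D$ among the other four vertices. But $\{\kappa;a,o,d\}$ is not a claw, so $a\sim o$, and $S$ is feasible with the tile $\{\kappa,d,\kappa',o'\}$ and the exceptional remainder $\{a,o\}$.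
\end{example}

\begin{lemma}\label{lem:twoouter}
Let $o,o'$ be distinct elements of $O$. There is a selection such that $S_0\cup J$ is feasible for all four sets $J\subseteq\{o,o'\}$.
\end{lemma}

\begin{proof}
Let $N=N_K(o)=N_D(o)$ and $N'=N_K(o')=N_D(o')$; both are nonempty. Except in the last subcase, we exhibit a tame layout of $S_0\cup J$ and apply Lemma~\ref{lem:group}.

\emph{Case A: $K_0\ne\emptyset$.} Take all $S_j$ neutral, so that all fragments of $\mathcal L$ are singletons. By Lemma~\ref{lem:attach}(a) choose $x\in N\cap K_0$ and $x'\in N'\cap K_0$. Attach $o$ to the fragment of $x$ if $o\in J$, and $o'$ to the fragment of $x'$ if $o'\in J$. The fragments that are not singletons are then at most two of size $2$, or the single fragment $\{x,o,o'\}$ when $x=x'$ and $J=\{o,o'\}$. The layout is tame.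

\emph{Case B: $K_0=\emptyset$ and $N\cap N'\ne\emptyset$.} Let $\kappa\in N\cap N'$, and number the children so that $\kappa\in W_1$. By Lemma~\ref{lem:conseq}(b) take $S_1$ with $r_1\in\{1,2\}$ and all other $S_j$ neutral. If $\kappa\in T_1$, let $\pi$ exchange $k_1$ and $\kappa$; then $\pi(R_1)$ contains the common neighbor $\kappa$ of $o$ and $o'$. If $\kappa\notin T_1$, let $\pi$ be the identity; by Lemma~\ref{lem:attach}(b), $k_1$ is a common neighbor of $o$ and $o'$. In both cases the elements of $J$ can be attached to $\pi(R_1)$ one after the other, since $r_1+|J|\le4$, and all other fragments are singletons.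

\emph{Case C: $K_0=\emptyset$ and $N\cap N'=\emptyset$.} We first show that $m=1$ and $N\cup N'\subseteq T_1$. Some element of $N$ lies in some $W_j$, say in $W_1$. By Lemma~\ref{lem:outer}(a) for $o$, we have $K\setminus N\subseteq W_1$; in particular $N'\subseteq W_1$. By the same lemma for $o'$ and an element of $N'$, we have $K\setminus N'\subseteq W_1$. Since $K=(K\setminus N)\cup(K\setminus N')$, we get $K\subseteq W_1$. The sets $W_j$ are disjoint and meet $K$, so $m=1$. Lemma~\ref{lem:outer}(a) now gives, for all $\kappa\in N$ and $\kappa'\in N'$,
\[
N_{D_1}(\kappa)\subseteq N_{D_1}(x)\quad(x\in K\setminus N),\qquad N_{D_1}(\kappa')\subseteq N_{D_1}(x)\quad(x\in K\setminus N').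
\]
Taking $x=\kappa'$ in the first inclusion and $x=\kappa$ in the second shows that all elements of $N\cup N'$ have the same neighborhood $Q$ in $D_1$. Every $x\in K$ lies outside $N$ or outside $N'$, so $Q\subseteq N_{D_1}(x)$. For $x=k_1$ minimality gives $Q=N_{D_1}(k_1)$, that is, $N\cup N'\subseteq T_1$.

Fix $\kappa\in N$ and $\kappa'\in N'$. They are distinct, so $|T_1|\ge2$ and there is a vertex $v\in T_1\setminus\{k_1\}\subseteq K\cap U_1$. By Lemma~\ref{lem:conseq}(c) with $A=\{v\}$ and $c=4$, choose $S_1$ with $v\notin S_1$ and $r_1\le3$. The fragments of $\mathcal L$ are $R_1$, $\{v\}$ and $t\ge0$ further singletons. Let $\pi$ be a permutation of $T_1$ with $\pi(k_1)=\kappa$ and $\pi(v)=\kappa'$, and put $F=\pi(R_1)$. The fragments of $\pi(\mathcal L)$ are $F\ni\kappa$, $\{\kappa'\}$ and $t$ further singletons.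

For $J=\emptyset$ use Lemma~\ref{lem:noouter}. For $J=\{o\}$ attach $o$ to $F$; all other fragments are singletons. For $J=\{o'\}$ do the same with a permutation that sends $k_1$ to $\kappa'$, which gives another layout of the same set $S_0$. For $J=\{o,o'\}$ attach $o$ to $F$ and $o'$ to $\{\kappa'\}$, obtaining $F\cup\{o\}$ of size $r_1+1$, the fragment $\{\kappa',o'\}$, and $t$ singletons.
\begin{itemize}
\item If $r_1=1$, no fragment has size $3$.
\item If $r_1=3$, then $F\cup\{o\}$ is a tile, and no fragment has size $3$.
\item If $r_1=2$ and $t\ge1$, merge $F\cup\{o\}$ with one singleton into a tile; then no fragment has size $3$.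
\item If $r_1=2$ and $t=0$, the layout is not tame. Instead merge $F$ with $\{\kappa',o'\}$ into a tile. Then all vertices of $D\cup S_0\cup J\cup\{a\}$ except $a$ and $o$ lie in tiles, and we claim that $R=\{a,o\}$ is exceptional. We have $o\in S_0\cup J$, and $N_D(o)=N\ne K=N_D(a)$ because $\kappa'\in K\setminus N$; this is (E1). If $w\in W$ and $N_D(w)=K$, then $w\ne o$, and Lemma~\ref{lem:outer}(b), applied with $\kappa\in K\cap W_1$, gives $o\sim w$; this is (E2).
\end{itemize}
So $S_0\cup J$ is feasible in every case.
\end{proof}

\section{The induction step}\label{sec:induction}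

By Lemma~\ref{lem:children}, $U$ is partitioned into the nonempty sets among $U\cap U_1,\dots,U\cap U_m$ and the singletons $\{o\}$ with $o\in O$. We call these sets \emph{cells}; in Figure~\ref{fig:pod} they are $\{u_1\}$, $\{u_2,u_2'\}$ and $\{o\}$. The preceding lemmas combine into one statement: choices in any two cells can be made independently.

\begin{lemma}\label{lem:switch}
Let $B,B'$ be distinct cells, $\emptyset\ne A\subseteq B$ and $\emptyset\ne A'\subseteq B'$. There are sets $X_0,X_1\subseteq B$, $Y_0,Y_1\subseteq B'$ and $C\subseteq U\setminus(B\cup B')$ such that
\[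
|X_0\cap A|\not\equiv|X_1\cap A|,\qquad |Y_0\cap A'|\not\equiv|Y_1\cap A'|,
\]
and the four sets $C\cup X_\varepsilon\cup Y_\delta$ with $\varepsilon,\delta\in\{0,1\}$ are feasible for $(D,a)$.
\end{lemma}

\begin{proof}
The statement is symmetric in $B$ and $B'$, so after renumbering the children there are three cases.

Let $B=U\cap U_1$ and $B'=U\cap U_2$. Take $S_1^0,S_1^1$ from Lemma~\ref{lem:conseq}(c) for $(D_1,k_1)$ with the set $A$ and $c=3$, and $S_2^0,S_2^1$ for $(D_2,k_2)$ with the set $A'$ and $c=3$. Fix neutral $S_j$ for $j\ge3$. Put $X_\varepsilon=S_1^\varepsilon\cap U$, $Y_\delta=S_2^\delta\cap U$ and $C=\bigcup_{j\ge3}(S_j\cap U)$. Then $X_\varepsilon\cap A=S_1^\varepsilon\cap A$ and $Y_\delta\cap A'=S_2^\delta\cap A'$. Each of the four sets is the set $S_0$ of a selection in which no $r_j$ equals $3$, so Lemma~\ref{lem:noouter} applies.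

Let $B=U\cap U_1$ and $B'=\{o\}$ with $o\in O$. Take $S_1^0,S_1^1$ from Lemma~\ref{lem:conseq}(c) with the set $A$ and $c=c^*$, and fix neutral $S_j$ for $j\ge2$. Put $X_\varepsilon=S_1^\varepsilon\cap U$, $Y_0=\emptyset$, $Y_1=\{o\}$ and $C=\bigcup_{j\ge2}(S_j\cap U)$, and apply Lemma~\ref{lem:oneouter}.

Let $B=\{o\}$ and $B'=\{o'\}$ with $o,o'\in O$. Put $X_0=Y_0=\emptyset$, $X_1=\{o\}$, $Y_1=\{o'\}$, and let $C$ be the set $S_0$ of Lemma~\ref{lem:twoouter}.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:main}]
Let $M$, $M'$, $s$ be given.

\emph{Case 1: some cell meets $M$ and contains at least two elements of $M'$.} Such a cell is not a singleton, so it equals $U\cap U_j$ for some $j$. Fix neutral $S_i$ for $i\ne j$ and put $C=\bigcup_{i\ne j}(S_i\cap U)$. By Lemma~\ref{lem:noouter}, the set $S=C\cup(S_j\cap U)$ is feasible for $(D,a)$ whenever $S_j$ is feasible for $(D_j,k_j)$, and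
\[
|S\cap M|=|C\cap M|+|S_j\cap (M\cap U_j)|,\qquad |S\cap M'|=|C\cap M'|+|S_j\cap(M'\cap U_j)|.
\]
Apply the induction hypothesis to $(D_j,k_j)$ with the sets $M\cap U_j\subseteq M'\cap U_j$ and the integer $s-|C\cap M'|$.

\emph{Case 2: every cell that meets $M$ contains exactly one element of $M'$.} Choose $g\in M$ and let $B$ be its cell, so that $M\cap B=M'\cap B=\{g\}$. As $|M'|\ge2$, there is $h\in M'\setminus\{g\}$, and its cell $B'$ differs from $B$. Apply Lemma~\ref{lem:switch} with $A=\{g\}$ and $A'=M'\cap B'$, number the sets so that $g\in X_1\setminus X_0$, and put $S_{\varepsilon\delta}=C\cup X_\varepsilon\cup Y_\delta$. Then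
\[
|S_{\varepsilon\delta}\cap M|=|C\cap M|+\varepsilon+|Y_\delta\cap M|,\qquad |S_{\varepsilon\delta}\cap M'|=|C\cap M'|+\varepsilon+|Y_\delta\cap A'|.
\]
Suppose first that $M\cap B'=\emptyset$. For each $\varepsilon$ the numbers $|S_{\varepsilon0}\cap M'|$ and $|S_{\varepsilon1}\cap M'|$ are incongruent, so there is $\delta(\varepsilon)$ with $|S_{\varepsilon\delta(\varepsilon)}\cap M'|\not\equiv s$. The sets $S_{0\delta(0)}$ and $S_{1\delta(1)}$ meet $M$ in numbers of elements that differ by $1$, so they are as required. Now suppose that $M\cap B'\ne\emptyset$. Then $M\cap B'=M'\cap B'=\{h\}$, and we number the sets so that $h\in Y_1\setminus Y_0$. On $S_{00},S_{10},S_{11}$ each of $|S\cap M|$ and $|S\cap M'|$ takes three consecutive values. At most one of the three sets has $|S\cap M'|\equiv s$, and two of the others are as required.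

If $m=0$, then $U=O$ and $K_0=K\ne\emptyset$. All cells are singletons, Case 1 does not occur, and Case 2 uses only Case A of Lemma~\ref{lem:twoouter}, which then needs no induction hypothesis. This is the base of the induction.
\end{proof}

This completes the proof of Theorem~\ref{thm:rooted}, and with it of Theorem~\ref{thm:line}.

\section{Both hypotheses are needed}\label{sec:sharp}

The proof needs $|U|\ge2$ to find neutral sets. If $x$ is a vertex of degree $2$ with neighbors $t,t'$, then for $D=\{x\}$ and anchor $t$ the only remainders are $\{t,x\}$ and $\{t,x,t'\}$, of sizes $2$ and $3$, and no set is neutral. Such vertices can defeat the theorem itself.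

\begin{proposition}\label{prop:two}
There is a 2-connected claw-free graph $G$ with $v(G)=36$ such that $\lambda(P)<v(G)/4$ for every maximum induced $\Lambda$-packing $P$ of $L(G)$.
\end{proposition}

\begin{proof}
Replace each vertex of the cube by a triangle and each edge of the cube by a path $t\,x\,t'$ between the two corresponding triangles, so that each triangle vertex is an end of exactly one such path. This is the truncated cube with each of its 12 edges not in triangles subdivided once. Call the 12 middle vertices $x$ \emph{links}. Then $v(G)=24+12=36$. A link has degree $2$, and a triangle vertex has degree $3$ with two adjacent neighbors, so $G$ is claw-free. To see that $G$ is 2-connected, delete a vertex $z$, which lies on exactly one path $t\,x\,t'$. What is left of each triangle is connected and still carries all the other paths at that triangle, the cube minus one edge is connected, and $x$, if not deleted, keeps a neighbor. So $G-z$ is connected.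

By Lemma~\ref{lem:translate} it suffices to show that $V(G)$ has no partition into nine sets of size $4$ that induce connected subgraphs. Suppose it has one, and let $A$ be one of the sets. The components of $G$ minus the links are triangles, so $A$ contains a link. Links are pairwise non-adjacent and each triangle vertex is adjacent to exactly one link, so $A$ contains at least as many triangle vertices as links, and hence at most two links. This leaves three types.
\begin{itemize}
\item Type II: $A=\{x,t,t',x'\}$ with two links $x\sim t$, $x'\sim t'$. Connectedness forces $t\sim t'$, so $t$ and $t'$ lie in one triangle.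
\item Type I: one link and a whole triangle.
\item Type I$'$: one link, two vertices of one triangle and one vertex of another.
\end{itemize}
Let $\alpha$ sets have two links and $\beta$ sets have one. Then $\alpha+\beta=9$ and $2\alpha+\beta=12$, so $\alpha=3$. Let $\tau$ be the number of sets of type I$'$, and consider the nonempty intersections of the sets with the triangles. Exactly $\alpha+\tau$ of them have size $2$, and exactly $\tau$ have size $1$. A triangle that contains an intersection of size $2$ contains only one, and its third vertex is an intersection of size $1$. Hence $\alpha+\tau\le\tau$, which contradicts $\alpha=3$.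
\end{proof}

Claw-freeness cannot be dropped either. The graph $K_{3,9}$ is 3-connected and has $12$ vertices. Every $P_4$ in it alternates between the two sides and so uses two of the three vertices of the smaller side. Hence it has no two disjoint copies of $P_4$, and by Lemma~\ref{lem:translate} a maximum induced $\Lambda$-packing $P$ of $L(K_{3,9})$ has $\lambda(P)=1<3$.

\begin{thebibliography}{1}
\bibitem{Kelmans} Alexander Kelmans, \emph{Packing 3-vertex paths in claw-free graphs and related topics}, arXiv:0910.4681 (2009).
\end{thebibliography}
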